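# Free topological vector spaces over a subspace: when $V(Y)$ embeds in $V(X)$

## The embedding theorems and the objects in them

All topological vector spaces (TVS) in these notes are real and Hausdorff.

**Theorem 1.** Let $X$ be a metrizable space and $Y\subseteq X$ a closed subset. Then the canonical continuous linear operator $\overline\iota:V(Y)\to V(X)$ between the free topological vector spaces, induced by the inclusion $\iota:Y\hookrightarrow X$, is a topological isomorphism of $V(Y)$ onto the vector subspace $V(Y,X)$ of $V(X)$ generated by $i_X(Y)$, and $V(Y,X)$ is closed in $V(X)$.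

**Theorem 2.** If in addition $Y$ is discrete, there is a continuous linear $R:V(X)\to V(Y)$ with $R\circ\overline\iota=\mathrm{id}$.

**Theorem 3.** Let $X$ be a Tychonoff space and $Y\subseteq X$. Then $\overline\iota$ is a topological embedding if and only if $Y$ is $P$-embedded in $X$.

Two further statements go with these theorems.

**Corollary 4.** (i) For a Tychonoff space $X$, the operator $\overline\iota$ is an embedding for every closed $Y\subseteq X$ if and only if $X$ is collectionwise normal. (ii) $\overline\iota$ is an embedding for every compact $Y$ in every Tychonoff $X$.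

**Proposition 5.** Theorem 2 fails for general closed $Y$: there are a metrizable $X$ and a closed $Y\subseteq X$ such that there is no continuous linear projection of $V(X)$ onto $V(Y,X)$.

We now unpack the words.

**Definition (free topological vector space).** For a Tychonoff space $X$, the free topological vector space over $X$, as introduced by Gabriyelyan and Morris, is a TVS $V(X)$ with a continuous map $i_X:X\to V(X)$ such that every continuous map $f$ from $X$ to a TVS $E$ gives rise to a unique continuous linear operator $\overline f:V(X)\to E$ with $f=\overline f\circ i_X$.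

The word *unique* will be used many times: two continuous linear operators on $V(X)$ that agree on $i_X(X)$ are equal.

For $Y\subseteq X$, the map $i_X\circ\iota:Y\to V(X)$ is continuous, so it has a unique continuous linear extension $\overline\iota:V(Y)\to V(X)$ with
$$\overline\iota\circ i_Y=i_X\circ\iota. \tag{1}$$

Two elementary facts about $V(X)$ are worth proving at once.

*The space is spanned by $X$: $V(X)=\operatorname{span} i_X(X)$.* Put $W=\operatorname{span} i_X(X)$ with the subspace topology. The map $i_X:X\to W$ extends to a continuous linear $r:V(X)\to W$. Followed by the inclusion $W\subseteq V(X)$, the operator $r$ extends $i_X$, and so does the identity of $V(X)$. By uniqueness they are equal, so $W=V(X)$. In particular the image of $\overline\iota$ is $\operatorname{span} i_X(Y)=V(Y,X)$.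

*The vectors $i_X(x)$ are linearly independent.* Given distinct $x_1,\dots,x_n$, take a continuous $g:X\to\mathbb R$ with $g(x_1)=1$ and $g(x_k)=0$ for $k\ge2$. Then $\overline g\bigl(\sum c_k i_X(x_k)\bigr)=c_1$. So a vanishing combination has $c_1=0$, and likewise every $c_k=0$.

Hence $V(X)$ is, algebraically, the vector space with basis $X$, and $\overline\iota$ is always injective. The whole problem is topological: $V(Y,X)$ carries the topology inherited from $V(X)$ and also the topology transported from $V(Y)$, and the question is whether these agree. The first is never finer than the second, because $\overline\iota$ is continuous.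

The question for closed, and for closed discrete, $Y$ in metrizable $X$ is from Fucai Lin, Shou Lin, Chuan Liu, "The $k$-property and countable tightness of free topological vector spaces", arXiv:1706.02190 (2017). It is known that for closed $Y$ in a metrizable $X$ the analogous canonical maps are topological isomorphisms onto their images for the free topological group $F$, the free abelian topological group $A$ and the free locally convex space $L$.

**Definition ($P$-embedded).** A set $Y\subseteq X$ is $P$-embedded in $X$ if every continuous pseudometric on $Y$ extends to a continuous pseudometric on $X$.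

For example, $Y=\{0,1\}$ is $P$-embedded in $[0,1]$: a pseudometric on $Y$ is determined by the number $a=\rho_0(0,1)\ge0$, and $\rho(s,t)=a|s-t|$ extends it. By contrast, $Y=(0,1]$ is not $P$-embedded in $[0,1]$. Indeed $\rho_0(s,t)=|1/s-1/t|$ is continuous and unbounded on $Y$, while a continuous pseudometric on the compact space $[0,1]$ is bounded.

**Definition (F-seminorm).** An F-seminorm on $E$ is a map $q:E\to[0,\infty)$ with $q(u+v)\le q(u)+q(v)$, with $q(tv)\le q(v)$ for $|t|\le1$, and with $q(tv)\to0$ as $t\to0$. It is an F-norm if moreover $q(v)=0$ only for $v=0$.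

For instance, on $L_{1/2}[0,1)$ the map $\|f\|=\int_0^1|f|^{1/2}\,d\lambda$ is an F-norm, because $(a+b)^{1/2}\le a^{1/2}+b^{1/2}$. It is not a norm: $\|4f\|=2\|f\|$. Note the consequences $q(-v)=q(v)$, $|q(u)-q(v)|\le q(u-v)$, and
$$q(sv)\le K\,q(v)\quad\text{if } |s|\le K,\ K\in\mathbb N, \tag{2}$$
the last because $q(sv)\le K\,q\bigl(\tfrac sK v\bigr)\le K\,q(v)$. It is standard that for every 0-neighbourhood $U$ in a TVS there is a continuous F-seminorm $q$ with $\{q<1\}\subseteq U$ (e.g. Jarchow, *Locally Convex Spaces*, §2.7).

**Definition (collectionwise normal).** A family of subsets of $X$ is *discrete* if each point of $X$ has a neighbourhood meeting at most one member. A Tychonoff space $X$ is collectionwise normal if for every discrete family $\{D_s\}$ of closed sets there are pairwise disjoint open sets $U_s\supseteq D_s$.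

A compact Hausdorff space is an example. It is covered by finitely many open sets each meeting at most one member of the family, so a discrete family of nonempty sets is finite, and ordinary normality separates finitely many disjoint closed sets.

Finally, a continuous linear operator $T:E\to F$ between TVS is a topological embedding as soon as
$$\text{for every 0-neighbourhood } U \text{ in } E \text{ there is a 0-neighbourhood } W \text{ in } F \text{ with } T^{-1}(W)\subseteq U. \tag{3}$$
Indeed $\ker T$ then lies in every $U$, so it is $0$ because $E$ is Hausdorff, and (3) says that $T^{-1}:T(E)\to E$ is continuous at $0$. Conversely, every linear topological embedding satisfies (3).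

If $Y=\emptyset$, then $V(Y)=0$ and every claim about $Y$ is trivial (the empty pseudometric extends by $0$). From now on $Y\neq\emptyset$.

## Finite sets, an interval with two marked points, and a half-open interval

*Finite $X$.* If $X=\{x_1,\dots,x_n\}$, then $V(X)=\mathbb R^n$ with $i_X(x_k)=e_k$: any map $X\to E$ extends uniquely to a linear map on $\mathbb R^n$, and linear maps from $\mathbb R^n$ into a TVS are continuous. For $Y\subseteq X$, $V(Y,X)$ is a coordinate subspace, and everything is clear.

*$X=[0,1]$, $Y=\{0,1\}$.* Here $V(Y)=\mathbb R^2$. There is no retraction of $X$ onto $Y$, because $X$ is connected. But the map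
$$f(x)=(1-x)\,i_Y(0)+x\,i_Y(1)$$
is a continuous map $X\to V(Y)$ extending $i_Y$. Its linear extension $\overline f:V(X)\to V(Y)$ satisfies $\overline f\circ\overline\iota\circ i_Y=\overline f\circ i_X\circ\iota=i_Y$, so $\overline f\circ\overline\iota=\mathrm{id}$ and $\overline\iota$ is an embedding.

*$X=[0,1]$, $Y=(0,1]$.* Here $\overline\iota$ is not an embedding, so closedness cannot be dropped from Theorem 1. For $n\ge2$ put
$$u_n=\frac1{n-1}\bigl(i_Y(1/n)-i_Y(1)\bigr)\in V(Y).$$
In $V(X)$ we have $i_X(1/n)\to i_X(0)$, so $\overline\iota(u_n)$ is a null sequence of scalars times a convergent sequence, and $\overline\iota(u_n)\to0$. But the linear extension of the continuous function $y\mapsto1/y$ sends $u_n$ to $\frac{n-1}{n-1}=1$, so $u_n\not\to0$ in $V(Y)$.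

The second example suggests a criterion. Part (b) below is a weaker requirement than part (a), and the difference will matter.

**Lemma 6.** Let $X$ be Tychonoff and $Y\subseteq X$.

(a) There is a continuous linear $R:V(X)\to V(Y)$ with $R\circ\overline\iota=\mathrm{id}$ if and only if $i_Y$ extends to a continuous map $X\to V(Y)$.

(b) Suppose there are a TVS $F$, a linear topological embedding $j:V(Y)\to F$, and a continuous $h:X\to F$ with $h\circ\iota=j\circ i_Y$. Then $\overline\iota$ is a topological isomorphism of $V(Y)$ onto $V(Y,X)$.

*Proof.* (b) Let $H:V(X)\to F$ be the continuous linear operator with $H\circ i_X=h$. By (1),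
$$H\circ\overline\iota\circ i_Y=H\circ i_X\circ\iota=h\circ\iota=j\circ i_Y .$$
Thus $H\circ\overline\iota$ and $j$ are continuous linear operators on $V(Y)$ that agree on $i_Y(Y)$. By uniqueness, $H\circ\overline\iota=j$. Since $j$ is injective, so is $\overline\iota$, and the inverse of $\overline\iota$ on $V(Y,X)$ equals $j^{-1}\circ H|_{V(Y,X)}$. Here $H$ maps $V(Y,X)$ into $j(V(Y))$, where $j^{-1}$ is continuous. So the inverse is continuous.

(a) If $f:X\to V(Y)$ is a continuous extension of $i_Y$, the computation in (b) with $F=V(Y)$, $j=\mathrm{id}$, $h=f$ gives $R\circ\overline\iota=\mathrm{id}$ for $R=\overline f$. Conversely, given $R$, the map $R\circ i_X$ is continuous and $R\circ i_X\circ\iota=R\circ\overline\iota\circ i_Y=i_Y$. $\square$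

If $R\circ\overline\iota=\mathrm{id}$, then $\overline\iota\circ R$ is a continuous linear projection of $V(X)$ onto $V(Y,X)$. If $\overline\iota$ is an embedding and $P:V(X)\to V(Y,X)$ is a continuous linear projection, then $R=\overline\iota^{-1}\circ P$ is a left inverse of $\overline\iota$.

## Closed discrete $Y$: a locally finite sum

By Lemma 6(a), Theorem 2 follows once $i_Y$ is extended continuously over $X$ with values in $V(Y)$. For discrete $Y$, a sum of disjoint bumps does this.

*Proof of Theorem 2.* Let $d$ be a compatible metric on $X$.

**Step 1: bumps around the points of $Y$.** The aim is a function for each $y\in Y$ that is $1$ at $y$ and $0$ at the other points of $Y$. Put $r_y=\min\{1,d(y,Y\setminus\{y\})\}$, with $d(y,\emptyset)=\infty$. As $Y$ is discrete, $r_y>0$. Let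
$$\varphi_y(x)=\max\{0,\,1-4d(x,y)/r_y\}.$$
This is continuous, $\varphi_y(y)=1$, and $\varphi_y(x)>0$ exactly when $x\in B(y,r_y/4)$. For $y'\in Y\setminus\{y\}$ we have $d(y,y')\ge r_y$, so $\varphi_y(y')=0$.

**Step 2: the balls $B(y,r_y/4)$ form a locally finite family.** This is what makes the infinite sum in Step 3 continuous. Suppose the family is not locally finite at some $x\in X$. Every ball around $x$ then meets infinitely many of the balls, so we can choose distinct $y_n\in Y$ and points $x_n\in B(y_n,r_{y_n}/4)$ with $x_n\to x$. For $n\neq m$,
$$\max(r_{y_n},r_{y_m})\le d(y_n,y_m)\le \tfrac14r_{y_n}+d(x_n,x_m)+\tfrac14r_{y_m}\le\tfrac12\max(r_{y_n},r_{y_m})+d(x_n,x_m).$$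
Hence $r_{y_n}\le2d(x_n,x_m)$. Letting $m\to\infty$ gives $r_{y_n}\le2d(x_n,x)\to0$. Then $d(y_n,x)\le\frac14r_{y_n}+d(x_n,x)\to0$, so $y_n\to x$. As $Y$ is closed, $x\in Y$. As $x$ is isolated in $Y$, $y_n=x$ for all large $n$, which contradicts distinctness.

**Step 3: the extension.** We assemble the bumps. Put
$$f(x)=\sum_{y\in Y}\varphi_y(x)\,i_Y(y).$$
Each point of $X$ has a neighbourhood on which all but finitely many summands vanish, and each summand is a continuous map into $V(Y)$. So $f:X\to V(Y)$ is continuous. By Step 1, $f|_Y=i_Y$. Lemma 6(a) gives $R=\overline f$ with $R\circ\overline\iota=\mathrm{id}$. $\blacksquare$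

## Dugundji's convex combinations, and where they break

For a general closed $Y$ in a metrizable $X$, the natural attempt is to keep using Lemma 6(a). In the locally convex setting this works. Dugundji's theorem says that a continuous map from a closed subset of a metrizable space to a locally convex space extends continuously over the whole space. Extending $Y\to L(Y)$ over $X$ and passing to the linear extension $L(X)\to L(Y)$ gives a left inverse to the canonical map $L(Y)\to L(X)$.

Recall the formula. Let $Z$ be closed in $M$, let $d$ be a metric on $M$, and let $f:Z\to E$ be continuous. One takes a locally finite partition of unity $(\varphi_s)$ on $M\setminus Z$ whose members live on small balls $B(x_s,d(x_s,Z)/4)$, takes points $a_s\in Z$ with $d(x_s,a_s)\le\frac54d(x_s,Z)$, and puts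
$$h(x)=\sum_s\varphi_s(x)f(a_s)\quad(x\notin Z),\qquad h(z)=f(z)\quad(z\in Z).$$
Continuity off $Z$ holds in any TVS, by local finiteness. At $z\in Z$ the only information is that for $x$ near $z$ every $f(a_s)$ with $\varphi_s(x)>0$ lies in $f(z)+U$. To conclude that the convex combination $h(x)$ lies in $f(z)+U$, one wants $U$ convex. This is the point where the argument stops, as a concrete example shows.

**Example A.** Let $M$ consist of a point $0$ and, for each $n\ge1$, the points $x_n,z_{n,1},\dots,z_{n,n}$. Put $w(0)=0$, $w(x_n)=w(z_{n,k})=1/n$, and $d(p,q)=\max(w(p),w(q))$ for $p\neq q$, with $d(p,p)=0$. This is an ultrametric, since $\max(w(p),w(r))\le\max\bigl(\max(w(p),w(q)),\max(w(q),w(r))\bigr)$. All points except $0$ are isolated. Let $Z=\{0\}\cup\{z_{n,k}\}$, which is closed, and define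
$$f:Z\to L_{1/2}[0,1),\qquad f(0)=0,\quad f(z_{n,k})=n\cdot 1_{[(k-1)/n,\,k/n)} .$$
Since $\|f(z_{n,k})\|=n^{1/2}\cdot\frac1n=n^{-1/2}$, the map $f$ is continuous at $0$, hence everywhere.

We have $d(x_n,Z)=1/n$, $B(x_n,\frac1{4n})=\{x_n\}$ and $d(x_n,z_{n,k})=1/n$. So Dugundji's recipe allows us to use, at $x_n$, the $n$ points $a=z_{n,1},\dots,z_{n,n}$ with weights $1/n$ each. The result is
$$h(x_n)=\frac1n\sum_{k=1}^n n\cdot1_{[(k-1)/n,k/n)}=1,\qquad \|h(x_n)\|=1,$$
although $x_n\to0$ and $h(0)=0$. The recipe fails at $0$.

The same choices fail for $i_Z:Z\to V(Z)$, because $\overline f:V(Z)\to L_{1/2}[0,1)$ is continuous and linear and would carry a continuous $h$ for $i_Z$ to a continuous $h$ for $f$. The computation also shows that $V(Z)$ is not locally convex. If $U$ were a convex 0-neighbourhood inside $\{v:\|\overline f(v)\|<1\}$, then $i_Z(z_{n,k})-i_Z(0)\in U$ for large $n$ and all $k$. The average over $k$ would also lie in $U$, yet $\overline f$ maps that average to the constant $1$, of norm $1$.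

In Example A better choices exist: set $h(x_n)=f(0)$ for all $n$. One might hope that cleverness always rescues an extension $X\to V(Y)$. It does not. By Lemma 6(a) and the sentence after its proof, once Theorem 1 is known, such an extension exists exactly when $V(Y,X)$ is the image of a continuous linear projection of $V(X)$, and Proposition 5 gives a pair $(X,Y)$ for which there is no such projection. So the target $V(Y)$ is too small, and we must use Lemma 6(b) with a genuinely larger $F$.

## Random choices instead of averages: the enlargement $HM(E)$

Look again at $X=[0,1]$, $Y=\{0,1\}$. The vector $(1-x)i_Y(0)+x\,i_Y(1)$ is the mean of a random vector that equals $i_Y(0)$ with probability $1-x$ and $i_Y(1)$ with probability $x$. Let us keep the random vector and not take its mean: let $h(x)$ be the function on $[0,1)$ equal to $i_Y(0)$ on $[0,1-x)$ and to $i_Y(1)$ on $[1-x,1)$. Then $h(x)$ and $h(x')$ differ on a set of measure $|x-x'|$, and $h(0),h(1)$ are constant functions. No addition has been performed, so no convexity can be missing. What we need is a TVS in which such functions live and in which "equal off a set of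 small measure" means "close".

The construction is of Hartman–Mycielski type. Let $\lambda$ be Lebesgue measure on $[0,1)$.

**Definition ($HM(E)$).** For a TVS $E$ let $HM(E)$ be the vector space of all $f:[0,1)\to E$ for which there are $0=t_0<\dots<t_n=1$ with $f$ constant on each $[t_{i-1},t_i)$. For a 0-neighbourhood $U$ in $E$ and $\varepsilon>0$ put
$$N(U,\varepsilon)=\{f\in HM(E):\lambda\{t:f(t)\notin U\}<\varepsilon\}.$$
Let $c:E\to HM(E)$ send $v$ to the constant function $v$.

The set $\{t:f(t)\notin U\}$ is a finite union of intervals, so it is measurable. For $E=\mathbb R$ we obtain step functions with convergence in measure; for instance $n\cdot1_{[0,1/n)}\to0$ in $HM(\mathbb R)$.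

**Lemma 7.** The sets $N(U,\varepsilon)$ form a 0-neighbourhood base of a Hausdorff vector topology on $HM(E)$. For $v\in E$ and $0<\varepsilon\le1$ we have $c(v)\in N(U,\varepsilon)\iff v\in U$. Hence $c$ is a linear topological embedding.

*Proof.* Every 0-neighbourhood contains a balanced one, and $U'\subseteq U$ implies $N(U',\varepsilon)\subseteq N(U,\varepsilon)$. So it suffices to let $U$ range over balanced 0-neighbourhoods.

**Step 1: a vector topology.** We check the standard criterion (Schaefer, *Topological Vector Spaces*, I.1.2): a filter base of balanced absorbing sets such that each member contains a sum of some member with itself is a 0-neighbourhood base of a vector topology.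

* Filter base: $N(U\cap U',\min(\varepsilon,\varepsilon'))\subseteq N(U,\varepsilon)\cap N(U',\varepsilon')$.
* Balanced: if $|s|\le1$ and $sf(t)\notin U$, then $f(t)\notin U$, because $U$ is balanced. So $f\in N(U,\varepsilon)$ implies $sf\in N(U,\varepsilon)$.
* Absorbing: $f\in HM(E)$ has finitely many values, so for all small $s>0$ every value of $sf$ lies in $U$, and $sf\in N(U,\varepsilon)$.
* Addition: choose a balanced 0-neighbourhood $V$ with $V+V\subseteq U$. If $f(t)+g(t)\notin U$, then $f(t)\notin V$ or $g(t)\notin V$. Hence $N(V,\varepsilon/2)+N(V,\varepsilon/2)\subseteq N(U,\varepsilon)$.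

**Step 2: Hausdorff.** We separate a nonzero $f$ from $0$. Such an $f$ equals some $v\neq0$ on an interval of length $\varepsilon>0$. As $E$ is Hausdorff, there is $U\not\ni v$. Then $\lambda\{t:f(t)\notin U\}\ge\varepsilon$, so $f\notin N(U,\varepsilon)$.

**Step 3: constants.** We show that $c$ preserves the topology. The set $\{t:c(v)(t)\notin U\}$ is empty if $v\in U$ and is $[0,1)$ if $v\notin U$. Its measure is $0$ or $1$, and $1$ is not less than $\varepsilon$ when $\varepsilon\le1$. So $c^{-1}(N(U,\varepsilon))=U$ for $0<\varepsilon\le1$. This shows that the linear map $c$ is continuous, and by (3) that it is an embedding. $\square$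

It is instructive that the enlargement does not give a retraction for free. *There is no nonzero continuous linear functional on $HM(\mathbb R)$*, so the line $c(\mathbb R)$ is not the image of a continuous linear projection of $HM(\mathbb R)$. Indeed, let $\ell$ be a continuous linear functional with $|\ell|<1$ on $N(U,\varepsilon)$, and take $m>1/\varepsilon$. Any $f\in HM(\mathbb R)$ is the average of the $m$ functions $m f\cdot1_{[(k-1)/m,k/m)}$. Each of these vanishes off a set of measure $1/m<\varepsilon$, so it lies in $N(U,\varepsilon)$. Hence $|\ell(f)|<1$ for every $f$, and $\ell=0$.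

**Lemma 8 (extension).** Let $M$ be metrizable, $Z\subseteq M$ closed and nonempty, $E$ a TVS, and $f:Z\to E$ continuous. Then there is a continuous $h:M\to HM(E)$ with $h(z)=c(f(z))$ for all $z\in Z$.

*Proof.* If $M=Z$, take $h=c\circ f$. Otherwise fix a compatible metric $d$.

**Step 1: the data of Dugundji's construction.** We choose weights $\varphi_s$ and points $a_s\in Z$ such that only points $a_s$ close to $x$ receive positive weight at $x$. The space $M\setminus Z$ is metrizable, hence paracompact. So the cover of $M\setminus Z$ by the balls $B(x,d(x,Z)/4)$, which miss $Z$, has a subordinate locally finite partition of unity $(\varphi_s)_{s\in S}$: each $\varphi_s$ vanishes off some ball $B(x_s,d(x_s,Z)/4)$ with $x_s\in M\setminus Z$. As $Z$ is closed, $d(x_s,Z)>0$, so we can choose $a_s\in Z$ with $d(x_s,a_s)\le\frac54d(x_s,Z)$.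

Let $\varphi_s(x)>0$. Then $d(x,x_s)<\frac14d(x_s,Z)$, so $d(x,Z)\ge d(x_s,Z)-d(x,x_s)\ge\frac34d(x_s,Z)$. Hence
$$d(x,a_s)\le\tfrac14d(x_s,Z)+\tfrac54d(x_s,Z)=\tfrac32d(x_s,Z)\le2d(x,Z). \tag{4}$$

**Step 2: definition of $h$.** We turn the weights into lengths of intervals. Fix a linear order on $S$. Put $h(z)=c(f(z))$ for $z\in Z$. For $x\in M\setminus Z$ let $s_1<\dots<s_k$ be the finitely many indices with $\varphi_{s_j}(x)>0$, and let
$$h(x)(t)=f(a_{s_j})\quad\text{for}\quad\sum_{i<j}\varphi_{s_i}(x)\le t<\sum_{i\le j}\varphi_{s_i}(x).$$
As the weights sum to $1$, these intervals partition $[0,1)$, and $h(x)\in HM(E)$. The linear order is there so that the intervals for nearby $x$ are laid out in the same sequence.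

**Step 3: continuity at $x_0\notin Z$.** We show that $h(x)$ and $h(x_0)$ differ only on a set of small measure. By local finiteness there are an open $O\ni x_0$ with $O\subseteq M\setminus Z$ and indices $s_1<\dots<s_n$ in $S$ such that $\varphi_s=0$ on $O$ for all other $s$. For $x\in O$ put $\sigma_j(x)=\sum_{i\le j}\varphi_{s_i}(x)$, so $\sigma_0=0$ and $\sigma_n=1$. Then $h(x)=f(a_{s_j})$ on $[\sigma_{j-1}(x),\sigma_j(x))$ for $j=1,\dots,n$; some of these intervals may be empty, which does no harm.

Suppose $h(x)(t)\neq h(x_0)(t)$. Then $t\in[\sigma_{j-1}(x),\sigma_j(x))\cap[\sigma_{k-1}(x_0),\sigma_k(x_0))$ with $j\neq k$. If $j<k$, then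
$$\sigma_j(x_0)\le\sigma_{k-1}(x_0)\le t<\sigma_j(x).$$
If $k<j$, then
$$\sigma_k(x)\le\sigma_{j-1}(x)\le t<\sigma_k(x_0).$$
In both cases $t$ lies between $\sigma_l(x)$ and $\sigma_l(x_0)$ for some $l$. Hence
$$\lambda\{t:h(x)(t)\neq h(x_0)(t)\}\le\sum_{j=1}^n|\sigma_j(x)-\sigma_j(x_0)|\longrightarrow0\qquad(x\to x_0).$$
Since $0\in U$ for every 0-neighbourhood $U$, the difference $h(x)-h(x_0)$ eventually lies in every $N(U,\varepsilon)$.

**Step 4: continuity at $z\in Z$.** This is where Dugundji's formula needed convexity; here we only need that each single value is close to $f(z)$. Let $U$ be a 0-neighbourhood in $E$. Choose $\delta>0$ such that $f(z')-f(z)\in U$ whenever $z'\in Z$ and $d(z,z')<\delta$. Let $d(x,z)<\delta/3$. If $x\in Z$, then $h(x)-h(z)$ is constant with value $f(x)-f(z)\in U$. If $x\notin Z$ and $\varphi_s(x)>0$, then (4) gives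
$$d(a_s,z)\le d(a_s,x)+d(x,z)\le2d(x,Z)+d(x,z)\le3d(x,z)<\delta .$$
So every value $f(a_s)-f(z)$ of $h(x)-h(z)$ lies in $U$. In both cases the set where $h(x)-h(z)$ leaves $U$ is empty, so $h(x)-h(z)\in N(U,\varepsilon)$ for every $\varepsilon>0$. $\square$

In Example A, with the choices that broke Dugundji's formula, $h(x_n)$ is now the step function with value $f(z_{n,k})$ on an interval of length $1/n$ for each $k$. All its values have F-norm $n^{-1/2}$, so $h(x_n)\to0=h(0)$ in $HM(L_{1/2}[0,1))$.

## Closed subsets of metrizable spaces

*Proof of Theorem 1.* Let $Y$ be closed in the metrizable space $X$.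

**Step 1: the embedding.** We feed Lemma 8 into Lemma 6(b). Apply Lemma 8 with $M=X$, $Z=Y$, $E=V(Y)$, $f=i_Y$. It gives a continuous $h:X\to HM(V(Y))$ with $h\circ\iota=c\circ i_Y$. By Lemma 7, $HM(V(Y))$ is a (Hausdorff) TVS and $c$ is a linear topological embedding of $V(Y)$ into it. Lemma 6(b), with $F=HM(V(Y))$ and $j=c$, says that $\overline\iota$ is a topological isomorphism of $V(Y)$ onto $V(Y,X)$.

**Step 2: $V(Y,X)$ is closed.** We separate each vector outside $V(Y,X)$ from it by a continuous functional. Let $v\notin V(Y,X)$. Since $V(X)=\operatorname{span}i_X(X)$, we can write $v=\sum_{k=1}^nc_k\,i_X(x_k)$ with distinct $x_k$ and $c_k\neq0$. Not all $x_k$ are in $Y$, for otherwise $v\in V(Y,X)$; say $x_1\notin Y$. The set $Y\cup\{x_2,\dots,x_n\}$ is closed and does not contain $x_1$, so there is a continuous $g:X\to\mathbb R$ vanishing on it with $g(x_1)=1$. Its linear extension $\overline g:V(X)\to\mathbb R$ is continuous, vanishes on $V(Y,X)$, and $\overline g(v)=c_1\neq0$. So $v$ is not in the closure of $V(Y,X)$. $\blacksquare$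

With Theorems 1 and 2 proved, the question has a positive answer for closed $Y$ and for closed discrete $Y$ in metrizable $X$.

## Arbitrary Tychonoff spaces: $P$-embedded subsets

Lemma 8 needs a metrizable domain. For a general Tychonoff $X$ we therefore do not build a single operator $H$ that handles all of $V(Y)$ at once. We treat one 0-neighbourhood of $V(Y)$ at a time: it is seen by one F-seminorm, the F-seminorm gives a pseudometric on $Y$, and $P$-embeddedness extends that pseudometric to $X$, where it produces a metric quotient to which Lemma 8 applies.

For a continuous pseudometric $\rho$ on $X$, the *associated metric space* $M$ is the set of classes of the relation $\rho(x,x')=0$, with the metric $\rho(\kappa x,\kappa x')=\rho(x,x')$, where $\kappa:X\to M$ is the quotient map. The map $\kappa$ is continuous, because the sets $\{x':\rho(x,x')<\varepsilon\}$ are open in $X$.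

*Proof of Theorem 3, sufficiency.* Let $Y$ be $P$-embedded in $X$ and let $U$ be a 0-neighbourhood in $V(Y)$. We look for a 0-neighbourhood $W$ in $V(X)$ with $\overline\iota^{-1}(W)\subseteq U$, as in (3).

**Step 1: a complete F-normed space that sees $U$.** We replace $V(Y)$ by a metrizable quotient and complete it, because later a map has to be extended to a closure. Choose a continuous F-seminorm $q$ on $V(Y)$ with $\{q<1\}\subseteq U$. The set $\ker q=\{q=0\}$ is a vector subspace, by subadditivity and (2). Let $E=V(Y)/\ker q$, let $\pi:V(Y)\to E$ be the quotient map, and put $\|\pi v\|=q(v)$. This is well defined, since $|q(u)-q(v)|\le q(u-v)$, and it is an F-norm on $E$. Give $E$ the metric $\|u-v\|$. Since $q$ is continuous, $\pi$ is continuous.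

Let $\hat E$ be the completion of $E$ for this metric. We check that it is a TVS with an F-norm extending $\|\cdot\|$. Addition and, by (2), multiplication by a fixed scalar are uniformly continuous on $E$, so they extend to $\hat E$ and make it a vector space. The function $\|\cdot\|$ extends too, and the metric of $\hat E$ is $\|u-v\|$; in particular $\|v\|=0$ only for $v=0$. Subadditivity and $\|tv\|\le\|v\|$ for $|t|\le1$ persist by density. If $v\in\hat E$ and $\varepsilon>0$, choose $u\in E$ with $\|v-u\|<\varepsilon$. For $|t|\le1$ we get $\|tv\|\le\|t(v-u)\|+\|tu\|\le\varepsilon+\|tu\|$, and $\|tu\|\to0$ as $t\to0$. So $\|\cdot\|$ is an F-norm on $\hat E$. Addition is clearly continuous. If $t_n\to t$ and $v_n\to v$, choose $K\in\mathbb N$ with $|t_n|\le K$ for all $n$. Then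
$$\|t_nv_n-tv\|\le\|t_n(v_n-v)\|+\|(t_n-t)v\|\le K\|v_n-v\|+\|(t_n-t)v\|\to0 .$$
So $\hat E$ is a complete metrizable TVS.

**Step 2: passing to a metric space.** We use $P$-embeddedness to factor $\pi\circ i_Y$ through a closed subset of a metric quotient of $X$. Put $f=\pi\circ i_Y:Y\to\hat E$, a continuous map. Then $\rho_0(y,y')=\|f(y)-f(y')\|$ is a continuous pseudometric on $Y$. Let $\rho$ be a continuous pseudometric on $X$ extending it, $\kappa:X\to M$ the map onto the associated metric space, and $Z=\overline{\kappa(Y)}$. For $y,y'\in Y$ the distance of $\kappa(y)$ and $\kappa(y')$ in $M$ is $\rho_0(y,y')=\|f(y)-f(y')\|$. So there is a well-defined isometric map $f_0:\kappa(Y)\to\hat E$ with $f=f_0\circ\kappa|_Y$. As $\hat E$ is complete, $f_0$ extends to a continuous $f_1:Z\to\hat E$.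

**Step 3: the neighbourhood $W$.** We extend by random choices and read off $W$. Lemma 8 gives a continuous $h:M\to HM(\hat E)$ with $h|_Z=c\circ f_1$. Let $H:V(X)\to HM(\hat E)$ be the continuous linear extension of $h\circ\kappa:X\to HM(\hat E)$. By (1),
$$H\circ\overline\iota\circ i_Y=H\circ i_X\circ\iota=h\circ\kappa\circ\iota=c\circ f_1\circ\kappa|_Y=c\circ f=c\circ\pi\circ i_Y,$$
so by uniqueness $H\circ\overline\iota=c\circ\pi$. Let $B=\{u\in\hat E:\|u\|<1\}$ and $W=H^{-1}(N(B,1))$, a 0-neighbourhood in $V(X)$. If $\overline\iota(v)\in W$, then $c(\pi v)\in N(B,1)$. By Lemma 7 with $\varepsilon=1$, $\pi v\in B$, that is, $q(v)=\|\pi v\|<1$, so $v\in U$. Thus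
$$\overline\iota^{-1}(W)\subseteq U .$$
As $U$ was arbitrary, (3) shows that $\overline\iota$ is a topological embedding.

*Proof of Theorem 3, necessity.* Let $\overline\iota$ be an embedding and let $\rho_0$ be a continuous pseudometric on $Y$. We must extend it over $X$.

**Step 4: $\rho_0$ as a seminorm on $V(Y)$.** The purpose is to turn $\rho_0$ into something linear, to which the hypothesis on $\overline\iota$ applies. Fix $y_0\in Y$ and define
$$g:Y\to\ell_\infty(Y),\qquad g(y)=\rho_0(y,\cdot)-\rho_0(y_0,\cdot).$$
The function $g(y)$ is bounded by $\rho_0(y,y_0)$. Moreover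
$$\|g(y)-g(y')\|=\sup_{w\in Y}|\rho_0(y,w)-\rho_0(y',w)|=\rho_0(y,y'), \tag{5}$$
where "$\le$" is the triangle inequality and "$\ge$" comes from $w=y'$. So $g$ is continuous. Let $\overline g:V(Y)\to\ell_\infty(Y)$ be its continuous linear extension. Then $p(v)=\|\overline g(v)\|$ is a continuous seminorm on $V(Y)$, and $p(i_Y(y)-i_Y(y'))=\rho_0(y,y')$.

**Step 5: a pseudometric on $X$ that controls $\rho_0$.** From the embedding we obtain a continuous pseudometric $r$ on $X$ that need not restrict to $\rho_0$, but for which $\rho_0$ is uniformly small where $r$ is small. For each $n\ge1$ the set $\{p<1/n\}$ is a 0-neighbourhood in $V(Y)$. By (3) there is a 0-neighbourhood $W_n$ in $V(X)$ with $\overline\iota^{-1}(W_n)\subseteq\{p<1/n\}$, and there is a continuous F-seminorm $q_n$ on $V(X)$ with $\{q_n<1\}\subseteq W_n$. So $q_n(\overline\iota v)<1$ implies $p(v)<1/n$. Put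
$$q=\sum_{n\ge1}2^{-n}\min(q_n,1).$$
The series converges uniformly, so $q$ is continuous. It is subadditive because $\min(a+b,1)\le\min(a,1)+\min(b,1)$ for $a,b\ge0$. It is symmetric and $q(0)=0$. If $q(\overline\iota v)<2^{-n}$, then $\min(q_n(\overline\iota v),1)<1$, so $q_n(\overline\iota v)<1$ and $p(v)<1/n$. Hence $r(x,x')=q(i_X(x)-i_X(x'))$ is a continuous pseudometric on $X$, and for $y,y'\in Y$
$$r(y,y')<2^{-n}\ \Longrightarrow\ \rho_0(y,y')=p(i_Y(y)-i_Y(y'))<1/n . \tag{6}$$

**Step 6: extending the map $g$.** To recover $\rho_0$ exactly we extend the isometric map $g$ rather than the pseudometric. Let $\kappa:X\to M$ be the map onto the metric space associated with $r$. If $r(y,y')=0$, then (6) for all $n$ gives $\rho_0(y,y')=0$, so $g(y)=g(y')$ by (5). So $g=g_0\circ\kappa|_Y$ for some $g_0:\kappa(Y)\to\ell_\infty(Y)$, and (5) and (6) say that $g_0$ is uniformly continuous. As $\ell_\infty(Y)$ is complete, $g_0$ extends continuously to $\overline{\kappa(Y)}$. By Dugundji's theorem, now with a Banach space as target, it extends further to a continuous $G:M\to\ell_\infty(Y)$. Put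
$$\rho(x,x')=\|G(\kappa x)-G(\kappa x')\| .$$
This is a continuous pseudometric on $X$. For $y,y'\in Y$ we have $G(\kappa y)=g(y)$ and $G(\kappa y')=g(y')$, so $\rho(y,y')=\rho_0(y,y')$ by (5). $\blacksquare$

The example $(0,1]\subseteq[0,1]$ computed by hand earlier agrees with this theorem: that set is not $P$-embedded, and its $\overline\iota$ is not an embedding.

## Collectionwise normal spaces and compact subsets

*Proof of Corollary 4.*

**Step 1: collectionwise normal implies embedding.** We show that every closed set is $P$-embedded. Let $X$ be collectionwise normal, $Y\subseteq X$ closed, and $\rho_0$ a continuous pseudometric on $Y$. By Dowker's theorem (C. H. Dowker, *On a theorem of Hanner*, Ark. Mat. 2 (1952), 307–313), every continuous map from $Y$ to a Banach space extends continuously over $X$. Apply this to the map $g:Y\to\ell_\infty(Y)$ of Step 4 in the previous section, and let $G:X\to\ell_\infty(Y)$ be an extension. By (5), $\rho(x,x')=\|G(x)-G(x')\|$ is a continuous pseudometric on $X$ extending $\rho_0$. So $Y$ is $P$-embedded, and by Theorem 3, $\overline\iota$ is an embedding.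

**Step 2: embedding implies collectionwise normal.** We separate a discrete family by extending a single $0$–$1$ pseudometric. Let $\overline\iota$ be an embedding for every closed $Y\subseteq X$, and let $\{D_s\}$ be a discrete family of nonempty closed sets (empty members may be ignored). The union of any subfamily is closed, by local finiteness. So $Y=\bigcup_sD_s$ is closed, and each $D_s$ is clopen in $Y$, since its complement in $Y$ is the union of the other members. Define $\rho_0(y,y')=0$ if $y,y'$ lie in the same $D_s$, and $\rho_0(y,y')=1$ otherwise. This is a pseudometric, and it is continuous because the $D_s$ are clopen in $Y$. By Theorem 3 it extends to a continuous pseudometric $\rho$ on $X$. Put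
$$U_s=\{x\in X:\rho(x,D_s)<\tfrac12\},\qquad \rho(x,D_s)=\inf_{y\in D_s}\rho(x,y).$$
These sets are open and $D_s\subseteq U_s$. If $x\in U_s\cap U_{s'}$ with $s\neq s'$, there are $y\in D_s$ and $y'\in D_{s'}$ with $\rho(x,y)<\frac12$ and $\rho(x,y')<\frac12$. Then $\rho(y,y')<1$, contradicting $\rho_0(y,y')=1$. So the $U_s$ are pairwise disjoint, and $X$ is collectionwise normal. This proves (i).

**Step 3: compact $Y$.** For (ii) we move to the Stone–Čech compactification. Let $Y$ be compact in the Tychonoff space $X$. Then $Y$ is closed in $\beta X$, which is compact Hausdorff and hence collectionwise normal. By (i), the canonical operator $V(Y)\to V(\beta X)$ is an embedding, so by Theorem 3, $Y$ is $P$-embedded in $\beta X$. Given a continuous pseudometric on $Y$, extend it over $\beta X$ and restrict the extension to $X$. This shows that $Y$ is $P$-embedded in $X$, and Theorem 3 gives that $\overline\iota:V(Y)\to V(X)$ is an embedding. $\blacksquare$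

## A closed subset over which no projection exists

It remains to justify the claim that the target $V(Y)$ really is too small in general.

*Proof of Proposition 5.*

**Step 1: the pair $(X,Y)$.** We take as $Y$ a TVS with bad extension properties. By R. Cauty (*Un espace métrique linéaire qui n'est pas un rétracte absolu*, Fund. Math. 146 (1994), 85–99) there is a metrizable TVS $E$ which is not an absolute retract for metrizable spaces. That is, there is a metrizable $X$ containing $Y:=E$ as a closed subspace such that $E$ is not a retract of $X$.

**Step 2: a projection would give a retraction.** We use the linear structure of $E$ to come back from $V(E)$ to $E$. Suppose $P:V(X)\to V(Y,X)$ is a continuous linear projection. By Theorem 1, $\overline\iota^{-1}:V(Y,X)\to V(Y)$ is continuous, so $R=\overline\iota^{-1}\circ P:V(X)\to V(Y)$ is continuous and linear, and $R\circ\overline\iota=\mathrm{id}$ because $P$ is the identity on $V(Y,X)$. Since $E$ is a TVS, the identity map $E\to E$ has a continuous linear extension $\theta:V(E)\to E$ with $\theta(i_Y(y))=y$ for $y\in E$. The map $\theta\circ R\circ i_X:X\to E$ is continuous,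 and for $y\in E$, by (1),
$$\theta\bigl(R(i_X(y))\bigr)=\theta\bigl(R(\overline\iota(i_Y(y)))\bigr)=\theta(i_Y(y))=y .$$
So $E$ is a retract of $X$, a contradiction. $\blacksquare$

For this pair, Theorem 1 still gives that $\overline\iota$ is a topological isomorphism onto a closed subspace, while by Lemma 6(a) the map $i_Y$ has no continuous extension $X\to V(Y)$. By Lemma 8, $c\circ i_Y$ does have a continuous extension $X\to HM(V(Y))$.
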